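# An $F$-rational threefold whose general hyperplane sections are not $F$-injective

Throughout, $k$ is an algebraically closed field of characteristic $p>0$, varieties are over $k$, and $F$ is the absolute Frobenius. For $X\subseteq\mathbb P^n$ and a hyperplane $H$, $X\cap H$ is the scheme-theoretic intersection.

## 1. The two theorems and the notions in them

**Theorem 1.** Let $k=\bar k$ with $\operatorname{char}k=p>0$. There is an affine threefold $X$ over $k$ such that:

1. $X$ is $F$-rational, hence normal and $F$-injective.
2. For every locally closed embedding $X\subseteq\mathbb P^n$ there is a dense open $U\subseteq(\mathbb P^n)^\vee$ such that for every $H\in U$, $X\cap H$ is not $F$-injective, and therefore not $F$-rational.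

**Theorem 2.** Fix $p$ and $d\ge 2$. The assertion "$X$ normal and $F$-injective (resp. $F$-rational), $\dim X=d$ $\Rightarrow$ $X\cap H$ is $F$-injective (resp. $F$-rational) for general $H$" is true if and only if $d=2$. For every $d\ge3$ there is a $d$-dimensional $X$ with properties 1 and 2 of Theorem 1.

The question behind these theorems is posed in Zsolt Patakfalvi, Karl Schwede, Kevin Tucker, "Positive characteristic algebraic geometry", arXiv:1412.2203 (2014): if $X\subseteq\mathbb P^n$ is a normal and $F$-injective (respectively $F$-rational) quasi-projective variety, is $X\cap H$ also $F$-injective (respectively $F$-rational) for all general hyperplanes $H$? A property holds *for all general hyperplanes* if it holds for every $H$ in some dense open $U\subseteq(\mathbb P^n)^\vee$, where $U$ may depend on $X$; one assumes $\dim X\ge2$ to avoid degenerate cases. Two dense open subsets of the irreducible space $(\mathbb P^n)^\vee$ always meet. So Theorem 1 answers both halves of the question negatively, in every characteristic, with one $X$: it satisfies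 the stronger hypothesis, and its sections violate the weaker conclusion. No choice of embedding helps.

**Definition.** A scheme $X$ of finite type over $k$ is *$F$-injective* if for every point $x\in X$ and every $i$ the map $H^i_x(\mathcal O_{X,x})\to H^i_x(F_*\mathcal O_{X,x})$ induced by Frobenius is injective. Equivalently, by local duality, the trace maps $\mathcal H^{-i}(F_*\omega_X^\bullet)\to\mathcal H^{-i}(\omega_X^\bullet)$ are surjective for all $i$, where $\omega_X^\bullet$ is the normalized dualizing complex.

**Definition.** Let $\omega_X$ be the canonical module and $\operatorname{Tr}:F_*\omega_X\to\omega_X$ the trace of Frobenius. $X$ is *$F$-rational* if $X$ is Cohen–Macaulay and if, locally, for every effective Cartier divisor $D$ the map $F^e_*(\omega_X\otimes\mathcal O_X(-D))\to\omega_X$ induced by $\operatorname{Tr}^e$ is surjective for some $e>0$.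

If $D=V(c)$, I write $\operatorname{Tr}^e(c\,\omega)$ for the image of this map. It is an $\mathcal O$-submodule of $\omega$, because $a\operatorname{Tr}^e(m)=\operatorname{Tr}^e(a^{p^e}m)$. Since $k$ is perfect and $X$ is of finite type, $F$ is finite, so all these sheaves are coherent.

Computations are easier on the local cohomology side. If a ring element or fraction represents a Čech class, Frobenius sends the class to that of the $p$-th power; so $F$ on $H^i_x(\mathcal O)$ is additive with $F(a\eta)=a^pF(\eta)$. Let $\mathcal O=\mathcal O_{X,x}$ be Cohen–Macaulay of dimension $\delta$ and $c\in\mathcal O$. The composite $F^e_*\omega_{\mathcal O}\xrightarrow{\,c\,}F^e_*\omega_{\mathcal O}\xrightarrow{\operatorname{Tr}^e}\omega_{\mathcal O}$ is obtained by applying $\operatorname{Hom}_{\mathcal O}(-,\omega_{\mathcal O})$ to $\mathcal O\xrightarrow{F^e}F^e_*\mathcal O\xrightarrow{\,c\,}F^e_*\mathcal O$. Local duality says that $H^\delta_x(M)$ is naturally the Matlis dual of $\operatorname{Hom}_{\mathcal O}(M,\omega_{\mathcal O})$ for finitely generated $M$.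 Matlis duality is exact, so
$$\ker\big(cF^e:H^\delta_x(\mathcal O)\to H^\delta_x(\mathcal O)\big)\ \text{ is the Matlis dual of }\ \omega_{\mathcal O}/\operatorname{Tr}^e(c\,\omega_{\mathcal O}). \tag{1}$$
In particular $\operatorname{Tr}^e(c\,\omega_{\mathcal O})=\omega_{\mathcal O}$ if and only if $cF^e$ is injective on $H^\delta_x(\mathcal O)$.

*$F$-rational implies $F$-injective.* Take $D=0$: $\operatorname{Tr}^e$ is surjective for some $e>0$, so $\operatorname{Tr}$ is surjective. On a Cohen–Macaulay scheme the dualizing complex has, locally, only one cohomology sheaf, $\omega_X$, so this is $F$-injectivity.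

**Examples.** (i) *The cusp* $R=k[s^2,s^3]$: here $H^1_{\mathfrak m}(R)=R_{s^2}/R=k[s^{\pm1}]/R$. The class of $s$ is nonzero, but $F$ sends it to the class of $s^p$, and $s^p\in R$ since $p\ge2$. So the cusp is not $F$-injective.

(ii) *The node* $R=k[x,y]/(xy)$, that is, the pairs $(f,g)\in k[x]\times k[y]$ with $f(0)=g(0)$. Inverting the parameter $x+y$ gives $H^1_{\mathfrak m}(R)=(k[x^{\pm1}]\times k[y^{\pm1}])/R$, with basis $(x^{-i},0)$, $(0,y^{-j})$ for $i,j\ge1$, and $(1,0)$. Frobenius sends distinct basis elements to distinct basis elements and raises coefficients to the $p$-th power, so it is injective. But $(x+y)F^e(1,0)=(x,0)\in R$ for every $e$, so by (1) with $c=x+y$ the node is $F$-injective and not $F$-rational.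

(iii) *The line at the origin*: $H^1_0=\bigoplus_{i\ge1}k\,x^{-i}$, and $x^mF^e(x^{-i})=x^{m-p^ei}$. As soon as $p^e>m$ these are nonzero and distinct, so $x^mF^e$ is injective.

## 2. Surfaces, constant families, and the factor $h^{p-1}$

Example (iii) is the simplest case of the following lemma.

**Lemma 3.** Let $Y$ be a regular scheme of finite type over $k$ and $c$ a nonzerodivisor on $Y$. There is $e_0$ with $\operatorname{Tr}^e(c\,\omega_Y)=\omega_Y$ for all $e\ge e_0$. In particular regular schemes are $F$-rational.

*Proof.* Let $R=\mathcal O_{Y,y}$ with maximal ideal $\mathfrak m$. As $c\ne0$ in $R$, Krull's intersection theorem gives $e>0$ with $c\notin\mathfrak m^{[p^e]}$. Since $R$ is regular, $F^e_*R$ is a finite free $R$-module (Kunz), and $\mathfrak mF^e_*R=F^e_*(\mathfrak m^{[p^e]})$ does not contain $F^e_*c$. So $F^e_*c$ is part of a basis, and some $\psi\in\operatorname{Hom}_R(F^e_*R,R)$ has $\psi(F^e_*c)=1$. By duality for the finite map $F^e$, $\operatorname{Hom}_R(F^e_*\omega_R,\omega_R)\cong F^e_*\operatorname{Hom}_R(\omega_R,\omega_R)=F^e_*R$,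 generated by $\operatorname{Tr}^e$. Choose a generator $w$ of $\omega_R\cong R$. The map $F^e_*(aw)\mapsto\psi(F^e_*a)\,w$ then has the form $\operatorname{Tr}^e(g\,\cdot)$ with $g\in R$, so $\operatorname{Tr}^e(gcw)=w$ and $\operatorname{Tr}^e(c\,\omega_R)=\omega_R$.

In particular $\operatorname{Tr}^e$, hence $\operatorname{Tr}$, is surjective at $y$. So $\operatorname{Tr}^{e+1}(c\,\omega_R)=\operatorname{Tr}(\operatorname{Tr}^e(c\,\omega_R))=\operatorname{Tr}(\omega_R)=\omega_R$, and the equality persists for all larger exponents. For fixed $e$ the equality holds on an open set, since the cokernel is coherent; $Y$ is quasi-compact, so one $e_0$ works everywhere. The last claim follows because locally every effective Cartier divisor is $V(c)$, and regular schemes are Cohen–Macaulay. $\square$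

**The case $d=2$ of Theorem 2.** This shows that dimension two gives no counterexample. A normal surface $X\subseteq\mathbb P^n$ has finitely many singular points, and a general $H$ avoids them. On the smooth surface $X_{\rm reg}$, the pairs $(y,H)$ with $H$ containing the embedded tangent plane at $y$ form a family of dimension $2+(n-3)=n-1<n$ (empty if $n=2$). So a general $H$ contains no such plane. At a closed point $y\in X\cap H$ the local equation $h$ of $H$ then lies in $\mathfrak m_y\smallsetminus\mathfrak m_y^2$, so $\mathcal O_{X,y}/h$ is regular. Thus a general $X\cap H$ is regular, hence $F$-rational by Lemma 3, hence $F$-injective. This proves both versions for $d=2$.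

In dimension three the singular locus of a normal variety can be a curve, and then a general $H$ cannot avoid its closure. The question becomes local at a point where $H$ crosses a curve of singularities.

**Constant families behave well.** Let $X=X_0\times\mathbb A^1$ with $X_0$ a surface, $\tau$ a coordinate on $\mathbb A^1$ at a closed point $b$, $x\in X_0$ closed, and let $h\in\mathcal O_{X,(x,b)}$ restrict to $\{x\}\times\mathbb A^1$ as a unit times $\tau$. In $\widehat{\mathcal O}_{X_0,x}[[\tau]]$, Weierstrass preparation gives $h=\text{unit}\cdot(\tau-g)$ with $g$ in the maximal ideal of $\widehat{\mathcal O}_{X_0,x}$. So the completion of $\mathcal O_{X,(x,b)}/h$ is $\widehat{\mathcal O}_{X_0,x}$, and its Frobenius on local cohomology at the closed point is that of $X_0$ at $x$. If $X$ is $F$-injective, this is injective: $H^{i+1}_{(x,b)}(\mathcal O_X)=\bigoplus_{j\ge1}H^i_x(\mathcal O_{X_0})\,\tau^{-j}$ and $F(\eta\tau^{-1})=F(\eta)\tau^{-p}$. So a counterexample of this kind needs singularities that truly vary along the curve.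

**The natural attempt.** Let $\mathcal O$ be a Cohen–Macaulay local ring of dimension 3 with Frobenius injective on $H^3_{\mathfrak m}(\mathcal O)$, and let $h$ be a nonzerodivisor. Try to carry injectivity down along $0\to\mathcal O\xrightarrow h\mathcal O\to\mathcal O/h\to0$. Frobenius acts on this sequence by $h^{p-1}F$ on the left term and by $F$ on the other two, since $h\cdot h^{p-1}F(a)=F(ha)$. As $H^2_{\mathfrak m}(\mathcal O)=0$, the connecting map identifies
$$H^2_{\mathfrak m}(\mathcal O/h)=\{\eta\in H^3_{\mathfrak m}(\mathcal O):h\eta=0\},\qquad F\ \text{ on the left}\ =\ h^{p-1}F\ \text{ on the right.}\tag{2}$$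
The hypothesis says that $F$ is injective on $H^3_{\mathfrak m}(\mathcal O)$; we need $h^{p-1}F$ to be injective on the elements killed by $h$. The factor $h^{p-1}$ may kill $F(\eta)$, and nothing in the hypothesis prevents it. One may hope that it does not happen for general $h$. The example shows it happening for every $h$ transversal to the singular curve.

## 3. A $p$-linear form without zeros over $k(t)$ and with zeros at every $t_0$

Put $K=k(t)$ and consider the additive map
$$\varphi:K^2\to K,\qquad\varphi(a,b)=t\,a^p+b^p .$$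
It is injective: if $(a,b)\neq 0$ and $ta^p+b^p=0$, then $a,b$ are both nonzero, and the valuation at $t=0$ gives $1+p\,\nu(a)=p\,\nu(b)$, which is absurd. But for every $t_0\in k$ the specialized map $(a,b)\mapsto t_0a^p+b^p$ on $k^2$ kills $(1,-t_0^{1/p})$, because $k$ is perfect.

Suppose a threefold $X$ has a curve of singular points parametrized by $t$. At the generic point of the curve, Frobenius is tested over the residue field $K$. A hyperplane, however, meets the curve at closed points, where the section is tested over $k$. So we look for a threefold such that at the generic point of the curve a 2-dimensional piece of local cohomology is mapped by Frobenius to a 1-dimensional piece by a form like $\varphi$. Over $k$ a $p$-linear map from a rank-2 space to a rank-1 space always has a kernel; over $K$ it need not. Two things must be controlled: that an arbitrary transversal $h$, not only $h=t-t_0$, gives the same kernel, and that the rest of $X$ is $F$-rational. A grading controls both. The next section lists what we ask of the ring and proves that it suffices;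 after that we build the ring.

## 4. Graded algebras over $A=k[t]_{t(t-1)}$: five properties that suffice

Let $A=k[t]_{t(t-1)}$, $B=\operatorname{Spec}A$, $K=k(t)$. Fix $\delta\ge2$ and consider these properties of a graded ring $R=\bigoplus_{n\ge0}R_n$.

- (P1) $R$ is a domain, finitely generated over $R_0=A$, of dimension $\delta+1$, and $R_+\neq 0$ lives in degrees $\ge p$.
- (P2) $\operatorname{Spec}R\smallsetminus\sigma(B)$ is regular, where $\sigma:B\to\operatorname{Spec}R$ is the section given by $R/R_+=A$.
- (P3) $H^i_{R_+}(R)=0$ for $i\ne\delta$, and $\mathcal H:=H^\delta_{R_+}(R)$ lives in degrees $\le-1$, with every $\mathcal H_n$ finite free over $A$.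
- (P4) $F$ is injective on $\mathcal H_K:=\mathcal H\otimes_AK$.
- (P5) For every closed point $t_0\in B$ there is $\xi\in\mathcal H_{-1}$ with $\xi\notin(t-t_0)\mathcal H_{-1}$ and $F(\xi)\in(t-t_0)\mathcal H_{-p}$.

Computing with a Čech complex on homogeneous elements shows that $\mathcal H$ is a graded $R$-module and $F(\mathcal H_n)\subseteq\mathcal H_{pn}$. Every element of $\mathcal H$ is killed by a power of $R_+$. Properties (P4) and (P5) together say that Frobenius behaves like $\varphi$.

**Lemma 4** (one test element suffices). Let $Y$ be integral, affine, Cohen–Macaulay, of finite type over $k$, and $0\ne c\in\mathcal O(Y)$ with $Y_c$ regular. If $\operatorname{Tr}^e(c\,\omega_Y)=\omega_Y$ for some $e>0$, then $Y$ is $F$-rational.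

*Proof.* The hypothesis restricts to affine opens, so it suffices to treat $D=V(d)$ on $Y$ with $d$ a nonzerodivisor. By Lemma 3 on $Y_c$, some $\operatorname{Tr}^{e_1}(d\,\omega)$ with $e_1>0$ equals $\omega$ after inverting $c$. As $\omega$ is finitely generated, $\operatorname{Tr}^{e_1}(d\,\omega)\supseteq c^M\omega$ for some $M$. Next, for $m_j=1+p^e+\dots+p^{(j-1)e}$ we have $\operatorname{Tr}^{je}(c^{m_j}\omega)=\omega$ for every $j\ge1$. This holds for $j=1$, and since $m_j=1+p^em_{j-1}$,
$$\operatorname{Tr}^{je}(c^{m_j}\omega)=\operatorname{Tr}^{(j-1)e}\big(c^{m_{j-1}}\operatorname{Tr}^e(c\,\omega)\big)=\operatorname{Tr}^{(j-1)e}(c^{m_{j-1}}\omega)=\omega .$$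
For $j$ with $m_j\ge M$ we get $\operatorname{Tr}^{je}(c^M\omega)=\omega$, so $\operatorname{Tr}^{je+e_1}(d\,\omega)\supseteq\operatorname{Tr}^{je}(c^M\omega)=\omega$. $\square$

**Lemma 5** (localizing along $\sigma(B)$ keeps the grading). Assume (P1) and (P3). Let $x\in\sigma(B)$ be the generic point, with $A_x=K$, or a closed point $\sigma(t_0)$, with $A_x=A_{(t-t_0)}$. Let $\mathcal O$ be the local ring of $\operatorname{Spec}R$ at $x$.

(a) $H^i_{R_+}(\mathcal O)=0$ for $i\ne\delta$, and $H^\delta_{R_+}(\mathcal O)=\mathcal H\otimes_AA_x$, compatibly with $F$.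

(b) Let $h\in\mathcal O$ and $h_0=\sigma^*h\in A_x$. For $\eta\in\mathcal H\otimes_AA_x$ homogeneous of degree $n$, $h\eta$ equals $h_0\eta$ plus terms of degrees $\ge n+p$.

*Proof.* Local cohomology commutes with localization, so we must compute $\mathcal H\otimes_R\mathcal O$. An element $s=s_0+s_+$ of $R$ (with $s_0\in A$, $s_+\in R_+$) becomes a unit in $\mathcal O$ exactly when $s_0$ is a unit in $A_x$. On $\mathcal H\otimes_AA_x$ such an $s$ acts as the bijection $s_0$ plus the commuting operator $s_+$, which is nilpotent on each element; so $s$ already acts bijectively. This gives (a), and $F$ is natural. By the same reasoning $\mathcal O/R_+^M\mathcal O=(R/R_+^M)\otimes_AA_x$, which is graded with degree-0 part $A_x$ and all other degrees $\ge p$. If $R_+^M\eta=0$, then $h\eta$ depends only on the class of $h$ there, whose degree-0 component is $\sigma^*h$. $\square$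

**Proposition 6.** If $R$ satisfies (P1)–(P4), there is a dense principal open $B'\subseteq B$ such that $X:=\operatorname{Spec}R\times_BB'$ is $F$-rational and normal.

*Proof.* Every nonempty open subset of $B$ is the complement of finitely many closed points, hence principal because $A$ is a principal ideal domain. So shrinking $B$ keeps $X$ affine.

**Step 1 (make $X$ Cohen–Macaulay and normal).** Let $x$ be the generic point of $\sigma(B)$ and $\mathcal O$ its local ring. Its dimension is the height of $R_+$, namely $(\delta+1)-1=\delta$. Its maximal ideal is $R_+\mathcal O$, so by Lemma 5(a) it has local cohomology only in degree $\delta$; so it is Cohen–Macaulay. The Cohen–Macaulay locus is open, and by (P2) it contains $\operatorname{Spec}R\smallsetminus\sigma(B)$. So its complement is a finite set of closed points of $\sigma(B)$; remove their images from $B$. Now $\operatorname{Spec}R$ is Cohen–Macaulay and regular outside $\sigma(B)$, which has codimension $\delta\ge2$. By Serre's criterion it is normal.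

**Step 2 (reduce to a finite-dimensional kernel at $x$).** Choose a nonzero homogeneous $c\in R_+$. Then $D(c)$ misses $\sigma(B)$, so it is regular. The ring $\mathcal O$ contains $K$, which maps isomorphically to the residue field, and $H^\delta_x(\mathcal O)=\mathcal H_K$. Let
$$L_e=\ker(cF^e:\mathcal H_K\to\mathcal H_K).$$
By (1), $L_e$ is the Matlis dual of $\omega_{\mathcal O}/\operatorname{Tr}^e(c\,\omega_{\mathcal O})$. By Lemma 3 on the regular scheme $\operatorname{Spec}R\smallsetminus\sigma(B)$, there is $e_0>0$ such that for $e\ge e_0$ the module $\omega/\operatorname{Tr}^e(c\,\omega)$ is supported on $\sigma(B)$. So at $x$ it has finite length, and $\dim_KL_e<\infty$.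

**Step 3 (the kernel vanishes for large $e$).** If $cF^{e+1}\eta=0$, then $F(cF^e\eta)=c^pF^{e+1}\eta=0$, so $cF^e\eta=0$ by (P4). Thus $L_{e+1}\subseteq L_e$, and from $e_0$ on this is a descending chain of finite-dimensional spaces; it stabilizes to $L=\bigcap_eL_e$. Since $c$ is homogeneous, $cF^e$ maps degree $n$ to degree $p^en+\deg c$, so $L$ is graded. If $\eta\in L$, then $cF^e(F\eta)=cF^{e+1}\eta=0$ for all $e$, so $F(L)\subseteq L$. Suppose $0\ne\eta\in L$ is homogeneous of degree $n$. By (P3), $n<0$. By (P4) the elements $F^i\eta\in L$ are all nonzero, and their degrees $p^in$ are pairwise distinct, which contradicts $\dim_KL<\infty$. So $L=0$.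

**Step 4 (spread out).** Hence for some $e\ge e_0$ we have $\operatorname{Tr}^e(c\,\omega)=\omega$ at $x$ and on $\operatorname{Spec}R\smallsetminus\sigma(B)$. The closed set where equality fails is a proper closed subset of $\sigma(B)\cong B$, so it is finite. Delete its image from $B$ and apply Lemma 4. $\square$

**Proposition 7.** Let $R$ satisfy (P1), (P3), (P5). Let $t_0\in B$ be closed, $x_0=\sigma(t_0)$, $\mathcal O$ the local ring of $\operatorname{Spec}R$ at $x_0$, $\tau=t-t_0$. Let $h\in\mathcal O$ be such that $\sigma^*h=(\text{unit})\cdot\tau$ in $A_{(\tau)}$. Then $\mathcal O/h$ is not $F$-injective.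

*Proof.* **Step 1 (compute the local cohomology of the section).** As $\mathcal O$ is a domain and $h\ne0$, $h$ is a nonzerodivisor. Since $\mathcal O/(R_+,h)=A_{(\tau)}/(\tau)=k$, the ideal $R_+$ generates the maximal ideal of $\mathcal O/h$, so $H^\delta_{x_0}(\mathcal O/h)=H^\delta_{R_+}(\mathcal O/h)$. Put $\mathcal H_\tau=H^\delta_{R_+}(\mathcal O)=\mathcal H\otimes_AA_{(\tau)}$. As $H^{\delta+1}_{R_+}(\mathcal O)=0$, the sequence $0\to\mathcal O\xrightarrow h\mathcal O\to\mathcal O/h\to0$ gives
$$H^\delta_{x_0}(\mathcal O/h)=\mathcal H_\tau/h\mathcal H_\tau ,$$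
compatibly with Frobenius, because $\mathcal O\to\mathcal O/h$ is a ring map.

**Step 2 (Frobenius kills the class of $\xi$).** Take $\xi$ from (P5). Since $h_0=\sigma^*h$ is a unit times $\tau$, $F(\xi)=h_0\zeta'$ with $\zeta'\in(\mathcal H_\tau)_{-p}$. By Lemma 5(b), $h\zeta'$ equals $h_0\zeta'$ plus terms of degrees $\ge-p+p=0$, and there are none. So $F(\xi)=h\zeta'\in h\mathcal H_\tau$. This is where degrees $\ge p$ in $R_+$ are needed: the unknown higher part of $h$ is invisible.

**Step 3 (the class of $\xi$ is not zero).** Suppose $\xi=h\zeta$, and let $\zeta_n\ne0$ be the component of $\zeta$ of lowest degree. The degree-$n$ component of $h\zeta$ is $h_0\zeta_n$, which is nonzero because $(\mathcal H_\tau)_n$ is free over $A_{(\tau)}$. As $\xi$ is homogeneous of degree $-1$, $n=-1$. This is the top degree, so $\zeta=\zeta_{-1}$ and $\xi=h_0\zeta\in\tau(\mathcal H_\tau)_{-1}$. But $\mathcal H_{-1}/\tau\mathcal H_{-1}=(\mathcal H_\tau)_{-1}/\tau(\mathcal H_\tau)_{-1}$, so this contradicts (P5). $\square$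

With $h=\tau$ one also sees how attempt (2) fails. Under the identification $H^{\delta+1}_{x_0}(\mathcal O)=H^1_{(\tau)}(\mathcal H_\tau)=\mathcal H_\tau[\tau^{-1}]/\mathcal H_\tau$, the connecting map sends the class of $\xi$ to $\xi/\tau$. Then $F(\xi/\tau)=F(\xi)/\tau^p$, and $\tau^{p-1}F(\xi/\tau)=F(\xi)/\tau=0$ because $\tau$ divides $F(\xi)$.

**Proposition 8.** If $R$ satisfies (P1)–(P5), then $X=\operatorname{Spec}R\times_BB'$ from Proposition 6 is an affine variety of dimension $\delta+1$ with properties 1 and 2 of Theorem 1.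

*Proof.* Property 1 is Proposition 6, together with "$F$-rational implies $F$-injective". For property 2, let $X\subseteq\mathbb P^n$ be any locally closed embedding and $\Gamma=\sigma(B')$, a smooth locally closed curve in $\mathbb P^n$. The pairs $(y,H)$ with $y\in\Gamma$ and $H$ containing the embedded tangent line to $\Gamma$ at $y$ form a family of dimension $1+(n-2)=n-1$. So there is a dense open set of $H$ that are nowhere tangent to $\Gamma$. Every $H$ meets the projective curve $\overline\Gamma$, and all $H$ in a dense open set avoid the finite set $\overline\Gamma\smallsetminus\Gamma$. Hence for $H$ in a dense open $U$ there is a point $x_0=\sigma(t_0)\in H\cap\Gamma$ at which $H$ meets $\Gamma$ transversally. A local equation $h\in\mathcal O_{X,x_0}$ of $X\cap H$ then has $\sigma^*h=(\text{unit})\cdot(t-t_0)$. By Proposition 7, $\mathcal O_{X\cap H,x_0}=\mathcal O_{X,x_0}/h$ is not $F$-injective. So for every $H\in U$ the section $X\cap H$ is not $F$-injective, hence not $F$-rational. $\square$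

The argument shows more generally that an effective Cartier divisor on $X$ that meets $\sigma(B')$ transversally at some point is not $F$-injective; in particular all closed fibres of $X\to B'$ fail to be $F$-injective.

How large must $\mathcal H_{-1}$ be? If it had rank one with generator $\xi_0$, then $\xi$ in (P5) would be $a\xi_0$ with $a(t_0)\ne0$, so $a^pF(\xi_0)\in(t-t_0)\mathcal H_{-p}$ and $F(\xi_0)\in(t-t_0)\mathcal H_{-p}$ for every $t_0$. As $\mathcal H_{-p}$ is finite free, $F(\xi_0)=0$, against (P4). So the rank must be at least two, as Section 3 suggested.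

## 5. The ring $S$: a purely inseparable cover of a quadric cone

In $A[u,v]$ let $V$ (resp. $N$) be the $A$-span of the forms of even (resp. odd) degree. The form $u^{-1}v^{-1}$ is the only top monomial in the local cohomology of $V$, while that of $N$ starts with two, $u^{-1}v^{-2}$ and $u^{-2}v^{-1}$. We build a ring containing both $V$ and copies of $N$, with a $p$-th power map from the copies of $N$ to $V$ that involves $t$.

Put $C=u(u-v)(u-tv)$ and adjoin to $k(t,u,v)$ an element $T$ with
$$T^p=C/v .$$
Since $C/v$ has $v$-adic valuation $-1$, it is not a $p$-th power, so $1,T,\dots,T^{p-1}$ are linearly independent over $k(t,u,v)$. Let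
$$S=V\oplus\bigoplus_{r=1}^{p-1}T^r\,vN .$$
Note that $vN$ is the set of elements of $V$ divisible by $v$; this divisibility makes up for the pole of $T^p$.

**Step 1 ($S$ is a ring, hence a domain).** Clearly $V\cdot T^rvN\subseteq T^rvN$. For $n,n'\in N$ consider $(T^rvn)(T^{r'}vn')=T^{r+r'}v^2nn'$. If $r+r'<p$, it is $T^{r+r'}v\cdot(vnn')$ with $vnn'\in N$. If $r+r'=p$, it is $Cvnn'\in V$. If $r+r'=p+r''$ with $r''\ge1$, it is $T^{r''}v\cdot(Cnn')$ with $Cnn'\in N$. So $S$ is a subring of a field.

**Step 2 (grading).** Give $T$ weight $1$ and $u,v$ weight $p/2$; this is consistent with $T^p=C/v$. Then $V_{2q}$ has degree $pq$, and $T^rvN_{2q-1}$ ($q\ge1$) has degree $r+pq$. So $S$ is $\mathbb N$-graded, $S_0=A$, and $S_+$ lives in degrees $\ge p$.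

**Step 3 (finiteness and dimension).** $V$ and $N$ are free over $A[u^2,v^2]$ with bases $\{1,uv\}$ and $\{u,v\}$. So $S$ is finite free over $A[u^2,v^2]$ with basis
$$1,\quad uv,\quad T^ruv,\quad T^rv^2\qquad(1\le r\le p-1).$$
Hence $S$ is of finite type, of dimension 3, and Cohen–Macaulay. This proves (P1) with $\delta=2$. Moreover
$$\operatorname{rad}\big((u^2,v^2)S\big)=S_+ .\tag{3}$$
Indeed $(uv)^2=u^2v^2$ and $(T^rvn)^p=C^rv^{p-r}n^p\in V_+$, so every homogeneous element of $S_+$ has a power in $(u^2,v^2)S$; and $S_+$ is prime, since $S/S_+=A$.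

For $p=2$ the ring is $S=V\oplus T\,vN$ with basis $1,uv,Tuv,Tv^2$ of degrees $0,2,3,3$, and for example $(Tv^2)^2=Cv^3$.

**Step 4 ($S$ is smooth over $A$ off $\sigma(B)$; this gives (P2)).** By (3), $\operatorname{Spec}S\smallsetminus\sigma(B)=D(u^2)\cup D(v^2)$.

*On $D(v^2)$.* Put $s=u/v$ and $z=v^2$. Since $u^av^b=s^az^{(a+b)/2}$ for $a+b$ even, $V_{v^2}=A[s,z^{\pm1}]$. Also $vN_{v^2}=V_{v^2}$, because $vN\subseteq V$ contains $v\cdot v$, which is a unit there. So
$$S_{v^2}=A[s,z^{\pm1},T]/(T^p-z\,c(s)),\qquad c(s)=s(s-1)(s-t).$$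
The partial derivatives of $zc(s)$ in $z$ and $s$ are $c$ and $zc'$. At every point of $B$ the roots $0,1,t$ are distinct, so $c$ and $c'$ generate the unit ideal; and $z$ is a unit. By the Jacobian criterion $S_{v^2}$ is smooth over $A$.

*On $D(u^2)$.* Put $w=v/u$, $z_1=u^2$, $V_1=V_{u^2}=A[w,z_1^{\pm1}]$ and $d=(1-w)(1-tw)$. Here $N_{u^2}=uV_1$, so $vN_{u^2}=uvV_1=wz_1V_1=wV_1$, and
$$T^p=\frac{u^3(1-w)(1-tw)}{uw}=\frac{z_1d}{w}.$$
At a point of $D(u^2)$ where $d$ vanishes, $w\ne0$ (if $w=0$ then $d=1$), so $v^2=w^2z_1\ne0$ and the point lies in $D(v^2)$, which is done. So invert $d$. Put $\theta=T^{-1}$; then $T^rw=T^pw\,\theta^{p-r}=z_1d\,\theta^{p-r}$. Since $z_1d$ is a unit,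
$$S_{u^2d}=\bigoplus_{i=0}^{p-1}\theta^i(V_1)_d=(V_1)_d[\theta]/(G),\qquad G=z_1d\,\theta^p-w .$$
If $\partial_{z_1}G=d\theta^p$ vanishes at a point, then $\theta=0$ there, and $\partial_wG=z_1(\partial_wd)\theta^p-1=-1\ne0$. So $S_{u^2d}$ is smooth over $A$. As $A$ is regular, (P2) holds.

## 6. Frobenius on $H^2_{S_+}(S)$

For an $A$-algebra $E$ let $W_E=H^2_{(u,v)}(E[u,v])=\bigoplus_{a,b\ge1}E\,u^{-a}v^{-b}$. A monomial $u^iv^j$ is zero in $W_E$ as soon as $i\ge0$ or $j\ge0$.

**Verification of (P3).** By (3), local cohomology at $S_+$ is computed by the Čech complex on $u^2,v^2$. These form a regular sequence on the free $A[u^2,v^2]$-module $S$, so only $H^2$ survives. Summand by summand, $V_{u^2v^2}/(V_{u^2}+V_{v^2})$ is the even part of $W_A$, and the quotient for $N$ is the odd part. Hence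
$$\mathcal H=H^2_{S_+}(S)=W_A^{\rm even}\oplus\bigoplus_{r=1}^{p-1}T^rv\,W_A^{\rm odd}.$$
Here $T^rv$ is a marker for the summand $T^rvN\cong N$: the $v$ in it must not be multiplied into $W$. For instance $T^rv\cdot u^{-2}v^{-1}$ is not zero.

The degrees are $\mathcal H_{-pq}=(W_A)_{-2q}$ and $\mathcal H_{r-pq}=T^rv(W_A)_{-(2q+1)}$, for $q\ge1$ and $1\le r\le p-1$; the second holds because $r+\frac p2-\frac p2(2q+1)=r-pq$, and odd degrees in $W$ start at $-3$. So every $\mathcal H_n$ is finite free over $A$, every homogeneous element lies in a single summand, and $\mathcal H$ lives in degrees $\le-1$. The two pieces that matter for (P5) are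
$$\mathcal H_{-1}=T^{p-1}v\,(A\,u^{-1}v^{-2}\oplus A\,u^{-2}v^{-1}),\qquad\mathcal H_{-p}=A\,u^{-1}v^{-1},$$
of ranks 2 and 1.

**Frobenius.** For $\eta=\sum c_{ab}u^{-a}v^{-b}$ put $\eta^p=\sum c_{ab}^pu^{-pa}v^{-pb}$. Taking $p$-th powers of representatives, $F(\eta)=\eta^p$ on $W^{\rm even}$, and
$$F(T^rv\,\eta)=G_r\,\eta^p\in W^{\rm even},\qquad G_r=C^rv^{p-r}=\sum_{j=0}^{2r}e_j^{(r)}\,u^{r+j}v^{p+r-j},\tag{4}$$
where $((s-1)(s-t))^r=\sum_je_j^{(r)}s^j$ with $e_j^{(r)}\in k[t]$. To see the expansion, write $C=v^3s(s-1)(s-t)$ with $s=u/v$.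

*The case $p=2$.* Here $G_1=u^3v+(1+t)u^2v^2+t\,uv^3$. Applied to $\xi=Tv(\gamma_1u^{-1}v^{-2}+\gamma_2u^{-2}v^{-1})$, only $t\,uv^3\cdot\gamma_1^2u^{-2}v^{-4}$ and $u^3v\cdot\gamma_2^2u^{-4}v^{-2}$ survive, so
$$F(\xi)=(t\gamma_1^2+\gamma_2^2)\,u^{-1}v^{-1}.$$
This is exactly the form $\varphi$ of Section 3.

**Verification of (P5).** Take $r=p-1$ and write $e_j=e_j^{(p-1)}$; note $p\le2p-2=2r$. Let $t_0\in B$ be a closed point. Since $e_0=t^{p-1}$ does not vanish at $t_0$ and $k$ is algebraically closed, there is $(\gamma_1,\gamma_2)\in k^2\smallsetminus0$ with $e_0(t_0)\gamma_1^p+e_p(t_0)\gamma_2^p=0$. Let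
$$\xi=T^{p-1}v\,(\gamma_1u^{-1}v^{-2}+\gamma_2u^{-2}v^{-1})\in\mathcal H_{-1}.$$
Its coordinates are constants, not both zero, so $\xi\notin(t-t_0)\mathcal H_{-1}$. By (4),
$$F(\xi)=\sum_{j=0}^{2p-2}e_j\big(\gamma_1^p\,u^{j-1}v^{-1-j}+\gamma_2^p\,u^{j-p-1}v^{p-1-j}\big)=\varepsilon\,u^{-1}v^{-1},\qquad\varepsilon=e_0\gamma_1^p+e_p\gamma_2^p,\tag{5}$$
because the first monomial is nonzero in $W$ only for $j=0$ and the second only for $j=p$. As $\varepsilon(t_0)=0$, $F(\xi)\in(t-t_0)\mathcal H_{-p}$.

**Proposition 9.** $F$ is injective on $\mathcal H_K$; that is, $S$ satisfies (P4).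

*Proof.* $F$ multiplies degrees by $p$, so $\ker F$ is graded, and we may test homogeneous elements. On $W_K^{\rm even}$ injectivity is clear: distinct monomials go to distinct monomials. So let $\xi=T^rv\,\eta$ with $\eta=\sum_{a=1}^{m-1}c_au^{-a}v^{-(m-a)}$, $c_a\in K$, $m\ge3$ odd, and suppose $G_r\eta^p=0$ in $W_K$. We show $\eta=0$.

**Step 1 (separate residue classes of exponents).** Put $P=u^p$, $Q=v^p$, $W'=H^2_{(P,Q)}(K[P,Q])$, and $\eta'=\sum c_a^pP^{-a}Q^{-(m-a)}\in W'$; this is $\eta^p$. Since $K[u,v]$ is free over $K[P,Q]$ on the $u^iv^j$ with $0\le i,j<p$, we have $W_K=\bigoplus_{i,j}u^iv^jW'$. Write $G_r=\sum_{i,j}u^iv^jG_{ij}(P,Q)$. Then $G_{ij}\eta'=0$ in $W'$ for all $i,j$. Write $e_j=e_j^{(r)}$; in particular $e_0=t^r$ and $e_{2r}=1$.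

**Step 2 (the case $2r\ge p$, where $t$ is used).** The terms of $G_r$ in the class $i=j=r$ are those whose index is divisible by $p$; as $2r<2p$, these are the indices $0$ and $p$. They are $e_0u^rv^rQ$ and $e_pu^rv^rP$. So $G_{rr}=e_0Q+e_pP$. The value $e_p(0)$ is the coefficient of $s^p$ in $(s-1)^rs^r$, which is $\pm\binom r{p-r}$; it is nonzero in $k$ because $0<p-r\le r<p$. Comparing coefficients of $P^{-a}Q^{-(m-1-a)}$ in $G_{rr}\eta'=0$ gives
$$e_0c_a^p+e_pc_{a+1}^p=0\qquad(1\le a\le m-2).$$
If $c_a$ or $c_{a+1}$ is nonzero, both are, and the valuation $\nu$ at $t=0$ gives $r+p\,\nu(c_a)=p\,\nu(c_{a+1})$. This is impossible, since $1\le r\le p-1$. There are $m-1\ge2$ indices, so each lies in such a pair, and $\eta=0$.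

**Step 3 (the case $2r<p$).** Now the indices $0,\dots,2r$ lie in distinct residue classes modulo $p$, so each term kills $\eta'$ separately. The index $0$ gives $t^r\,u^rv^r\,Q\eta'=0$, so $Q\eta'=0$. The index $2r$ gives $u^{3r}v^{p-r}\eta'=0$. As $r\le(p-1)/2$, we have $3r\le2p-1$, and $p-r\le p-1$; multiplying by a monomial, $u^{2p-1}v^{p-1}\eta'=u^{p-1}v^{p-1}P\eta'=0$, so $P\eta'=0$. Now $Q\eta'=0$ forces $c_a=0$ for $a\le m-2$, and $P\eta'=0$ forces $c_a=0$ for $a\ge2$. As $m\ge3$, every index is covered, and $\eta=0$. $\square$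

**Proof of Theorem 1.** By Section 5, (P1) and (P2) hold for $S$ with $\delta=2$; (P3), (P4), (P5) were verified in this section. Proposition 8 applies. $\blacksquare$

**Remark.** No point of $\sigma(B')$ is Gorenstein on $X$: at the generic point $x$ of $\sigma(B')$, the 2-dimensional space $\mathcal H_{-1}\otimes_AK$ is killed by $S_+$ for degree reasons, so the socle of $H^2_x(\mathcal O)$ has dimension at least 2 and $\mathcal O$ is not Gorenstein; a Gorenstein closed point of $\sigma(B')$ would make its generization $x$ Gorenstein. For context only: Gorenstein $F$-injective (resp. $F$-rational) varieties are $F$-pure (resp. strongly $F$-regular), and these properties do pass to general hyperplane sections by K. Schwede and W. Zhang, *Bertini theorems for $F$-singularities*, Proc. London Math. Soc. (2013).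

## 7. Dimensions $d\ge4$: a Segre-type product with a polynomial ring

Theorem 2 is proved for $d=2$ in Section 2, and $d=3$ is Theorem 1. Let $d=3+l$ with $l\ge1$. One might try $X\times\mathbb A^l$. But already for $l=1$, with coordinate $y$ on $\mathbb A^1$, the divisor $y=0$ crosses the singular locus $\sigma(B')\times\mathbb A^1$ transversally and is isomorphic to $X$, which is $F$-rational. So transversality to the singular locus no longer forces failure. We keep the singular locus a curve instead, and look for a ring with (P1)–(P5) and $\delta=l+2$.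

Let $Y=A[y_0,\dots,y_l]$ with its usual grading, $Q=S\otimes_AY=S[y_0,\dots,y_l]$, and
$$S'=\bigoplus_{n\ge0}S_n\otimes_AY_{(l+1)n}\subseteq Q .$$
Give $S_n\otimes Y_j$ the weight $(l+1)n-j$; then $S'$ is the weight-0 part of $Q$. It is graded by $n$.

**Step 1 (property (P1), except the dimension).** $S'$ is a domain, as a subring of $Q$. $Q$ is generated over $A$ by finitely many weight-homogeneous elements; the exponent vectors of weight-0 monomials in them are the nonnegative integer solutions of one linear equation, a finitely generated monoid by Gordan's lemma. So $S'$ is finitely generated. Clearly $S'_0=A$, and $S'_+$ lives in degrees $\ge p$.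

**Step 2 (charts: smoothness off $\sigma(B)$ and dimension).** For $f\in\{u^2,v^2\}$, which have degree $p$, put $g_{f,i}=f\,y_i^{(l+1)p}\in S'_p$. Inverting a weight-0 element commutes with taking weight-0 parts, so $S'_{g_{f,i}}$ is the weight-0 part of $S_f[y_i^{\pm1}][y_j/y_i:j\ne i]$. This is $\bigoplus_{n\in\mathbb Z}(S_f)_n\,y_i^{(l+1)n}[y_j/y_i:j\ne i]$, and so
$$S'_{g_{f,i}}\cong S_f[y_j/y_i:j\ne i],\qquad s\,y_i^{(l+1)n}\leftrightarrow s\in(S_f)_n .$$
It is smooth over $A$ by Section 5, and of dimension $3+l$; so $\dim S'=l+3$, which completes (P1) with $\delta=l+2$.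

Next, $\operatorname{rad}(g_{f,i})=S'_+$, which then gives (P2). Let $s\in S_n$ with $n>0$ and $|\alpha|=(l+1)n$. By (3), for all large $M$ we have $s^M=a\,u^2+b\,v^2$ with $a,b\in S$ homogeneous of degree $Mn-p$. Choose $i$ with $\alpha_i>0$; for $M\ge(l+1)p$ the monomial $y^{M\alpha}$ is divisible by $y_i^{(l+1)p}$, with quotient of degree $(l+1)(Mn-p)$. So $(s\,y^\alpha)^M$ is a combination of $g_{u^2,i}$ and $g_{v^2,i}$ with coefficients in $S'$. Elements $s\,y^\alpha$ generate $S'_+$, and $S'_+$ is prime because $S'/S'_+=A$.

**Step 3 (local cohomology: property (P3)).** Let $\mathfrak a=S_+Q$ and $\mathfrak b=Y_+Q$. In $Q$ the $g_{f,i}$ generate the product of $(u^2,v^2)$ and $(y_0^{(l+1)p},\dots,y_l^{(l+1)p})$, whose radical is $\operatorname{rad}(\mathfrak a\cap\mathfrak b)$. Taking weight-0 parts of the Čech complex on the $g_{f,i}$,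
$$H^i_{S'_+}(S')=\big[H^i_{\mathfrak a\cap\mathfrak b}(Q)\big]_0 .$$
Write $H(Y):=H^{l+1}_{Y_+}(Y)=\bigoplus_{b_0,\dots,b_l\ge1}A\,y^{-b}$; it lives in degrees $\le-(l+1)$. As $Q$ is free over $A[u^2,v^2,y_0,\dots,y_l]$:

- $H^i_{\mathfrak a}(Q)\ne0$ only for $i=2$, where it is $\mathcal H\otimes_AY$. All its weights $(l+1)n-j$ have $n<0$, $j\ge0$, so they are negative.
- $H^i_{\mathfrak b}(Q)\ne0$ only for $i=l+1$, where it is $S\otimes_AH(Y)$. All its weights have $n\ge0$, $j<0$, so they are positive.
- $H^i_{\mathfrak a+\mathfrak b}(Q)\ne0$ only for $i=l+3$, where it is $\mathcal H\otimes_AH(Y)$.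

In the weight-0 part of the Mayer–Vietoris sequence
$$H^i_{\mathfrak a}(Q)\oplus H^i_{\mathfrak b}(Q)\to H^i_{\mathfrak a\cap\mathfrak b}(Q)\to H^{i+1}_{\mathfrak a+\mathfrak b}(Q)\to H^{i+1}_{\mathfrak a}(Q)\oplus H^{i+1}_{\mathfrak b}(Q)$$
the outer terms vanish. So $H^i_{S'_+}(S')=0$ for $i\ne l+2$, and
$$\mathcal H':=H^{l+2}_{S'_+}(S')=\bigoplus_{n\le-1}\mathcal H_n\otimes_AH(Y)_{(l+1)n}.$$
The sequence is natural, and Frobenius on $Q$ multiplies weights by $p$, hence preserves weight 0. So Frobenius on $\mathcal H'$ is the one on $\mathcal H\otimes_AH(Y)$, which by the Čech complex on $u^2,v^2,y_0,\dots,y_l$ is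
$$F\Big(\sum_b\xi_b\otimes y^{-b}\Big)=\sum_bF(\xi_b)\otimes y^{-pb}.\tag{6}$$
The pieces of $\mathcal H'$ are finite free over $A$ and live in degrees $\le-1$. This is (P3). The top piece is $\mathcal H'_{-1}=\mathcal H_{-1}\otimes(y_0\cdots y_l)^{-1}$, because $(y_0\cdots y_l)^{-1}$ spans $H(Y)_{-(l+1)}$.

**Step 4 (property (P4)).** In (6) distinct $b$ give distinct $pb$. So if the right side is zero over $K$, then $F(\xi_b)=0$ for every $b$, and $\xi_b=0$ by Proposition 9.

**Step 5 (property (P5)).** For closed $t_0\in B$ take $\xi$ from Section 6 and $\xi'=\xi\otimes(y_0\cdots y_l)^{-1}\in\mathcal H'_{-1}$. Its coordinates are again the constants $(\gamma_1,\gamma_2)\ne0$, so $\xi'\notin(t-t_0)\mathcal H'_{-1}$. By (5) and (6),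
$$F(\xi')=\varepsilon\,u^{-1}v^{-1}\otimes(y_0\cdots y_l)^{-p},$$
an element of $\mathcal H'_{-p}$ with $\varepsilon(t_0)=0$, so it lies in $(t-t_0)\mathcal H'_{-p}$.

**Proof of Theorem 2.** For $d=2$ the assertion was proved, in both versions, in Section 2. For $d=3$, Theorem 1 provides $X$. For $d=3+l$ with $l\ge1$, $S'$ satisfies (P1)–(P5) with $\delta=l+2$, so Proposition 8 provides an affine $X'$ of dimension $l+3=d$ with properties 1 and 2 of Theorem 1. Such an $X$ (or $X'$) is normal and $F$-rational, hence $F$-injective, while its general hyperplane sections are not $F$-injective, hence not $F$-rational. So for $d\ge3$ both versions of the assertion are false. $\blacksquare$
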